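\title{Noncrossing matchings and the Lam--Postnikov--Pylyavskyy inequality for double Schur polynomials}

\begin{abstract}
We prove that for partitions $\lambda,\mu$ with at most $k$ parts, the difference $s_{\lambda\vee\mu}s_{\lambda\wedge\mu}-s_\lambda s_\mu$ of products of double Schur polynomials in $k$ variables expands in double Schur polynomials with coefficients in $\mathbb Z_{\ge0}[\alpha_1,\alpha_2,\ldots]$, where $\alpha_i=y_{i+1}-y_i$, and that it vanishes exactly when $\lambda$ and $\mu$ are comparable. The inequality follows from a finer statement: every product $s_\lambda s_\mu$ is a multiplicity-free sum of equivariantly Schur positive polynomials indexed by noncrossing matchings. These polynomials are the classes of the components that appear when a product of two Schubert varieties is degenerated into the tangent bundle of the Grassmannian.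
\end{abstract}

\section{The inequality and the decomposition behind it}\label{sec:intro}

\subsection{The question}

For partitions $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ and $\mu=(\mu_1\ge\mu_2\ge\cdots)$, the \emph{join} and the \emph{meet} are the partitions
\[
(\lambda\vee\mu)_i=\max\{\lambda_i,\mu_i\},\qquad (\lambda\wedge\mu)_i=\min\{\lambda_i,\mu_i\},
\]
whose Young diagrams are the union and the intersection of the diagrams of $\lambda$ and $\mu$. The total number of boxes does not change, so the products $s_\lambda s_\mu$ and $s_{\lambda\vee\mu}s_{\lambda\wedge\mu}$ of Schur functions have the same degree and can be compared. The theorem of Lam, Postnikov and Pylyavskyy states that $s_{\lambda\vee\mu}s_{\lambda\wedge\mu}-s_\lambda s_\mu$ is Schur positive, that is, a nonnegative combination of Schur functions. This paper proves the corresponding statement for double Schur polynomials.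

Fix a positive integer $k$, and write $\mathbf x=(x_1,\ldots,x_k)$ and $\mathbf y=(y_1,y_2,\ldots)$. The \emph{double Schubert polynomials} $\mathfrak S_w$, for $w$ in the symmetric group $S_n$, are polynomials in $x_1,x_2,\ldots$ and $\mathbf y$ defined by descending induction on the length of $w$. For the longest permutation $w_0$ one sets $\mathfrak S_{w_0}=\prod_{i+j\le n}(x_i-y_j)$. For $w\ne w_0$ one sets $\mathfrak S_w=\partial_i\mathfrak S_{ws_i}$ for any $i$ with $w(i)<w(i+1)$, where $s_i$ is the transposition of $i$ and $i+1$, and $\partial_if=(f-s_if)/(x_i-x_{i+1})$ is the divided difference in the $x$ variables. The \emph{Lehmer code} of $w$ is the sequence $c_i(w)=\#\{j>i:w(j)<w(i)\}$, and $w$ is \emph{$k$-Grassmannian} if $w(i)<w(i+1)$ for all $i\ne k$. For such $w$ we have $c_a(w)=w(a)-a$ for $a\le k$ and $c_a(w)=0$ for $a>k$, so the code is $(\lambda_k,\ldots,\lambda_1,0,0,\ldots)$ for a partition $\lambda$ with at most $k$ parts, and $\lambda$ determines $w$. The \emph{double} (or \emph{factorial}) \emph{Schur polynomial} is $s_\lambda=s_\lambda(\mathbf x;\mathbf y)=\mathfrak S_w$. Equivalently,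
\[
s_\lambda(\mathbf x;\mathbf y)=\sum_\tau\prod_{(i,j)\in\lambda}\bigl(x_{\tau(i,j)}-y_{\tau(i,j)+j-i}\bigr),
\]
summed over semistandard Young tableaux $\tau$ of shape $\lambda$ with entries in $\{1,\ldots,k\}$; thus $s_\emptyset=1$, and $\mathbf y=\mathbf 0$ gives the Schur polynomial $s_\lambda(\mathbf x)$. The form we use throughout is the bialternant formula, derived from the definition in Section~\ref{sec:minors}: with $(x|\mathbf y)^n=(x-y_1)\cdots(x-y_n)$,
\begin{equation}\label{eq:bialt}
s_\lambda(\mathbf x;\mathbf y)=\frac{\det\bigl((x_a|\mathbf y)^{\lambda_b+k-b}\bigr)_{1\le a,b\le k}}{\prod_{a<b}(x_a-x_b)}.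
\end{equation}

The $s_\nu$ form a basis of the polynomials symmetric in $\mathbf x$ over the polynomials in $\mathbf y$ (Lemma~\ref{lem:basis}), so the coefficients of an expansion are now polynomials, and one has to say which of them count as positive. The case $k=1$, where $s_{(n)}=(x|\mathbf y)^n$, shows the sign:
\[
s_{(1)}s_{(1)}=(x-y_1)(x-y_2)+(y_2-y_1)(x-y_1)=s_{(2)}+(y_2-y_1)\,s_{(1)}.
\]
Let $\alpha_i=y_{i+1}-y_i$. A polynomial is \emph{equivariantly Schur positive} if it lies in
\[
\sum_\nu\mathbb R_{\ge0}[\alpha_1,\alpha_2,\ldots]\cdot s_\nu(\mathbf x;\mathbf y),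
\]
where $\nu$ ranges over partitions with at most $k$ parts, and we write $f\preceq g$ if $g-f$ is equivariantly Schur positive. The name comes from geometry: $s_\nu$ represents the class of a Schubert variety in the torus-equivariant intersection ring of a Grassmannian (Lemma~\ref{lem:classes}). By Graham's positivity theorem, every product $s_\lambda s_\mu$ is equivariantly Schur positive.

The question, which comes from the paper of Guo, Kang and Liu \cite{GKL}, is whether
\[
s_\lambda s_\mu\preceq s_{\lambda\vee\mu}s_{\lambda\wedge\mu}
\]
for all partitions $\lambda,\mu$ with at most $k$ parts. Neither of the two theorems just quoted decides it. In the expansion of the difference, the coefficients of the $s_\nu$ with $|\nu|=|\lambda|+|\mu|$ are the numbers controlled by the Lam--Postnikov--Pylyavskyy theorem. The coefficients with smaller $|\nu|$ are homogeneous of positive degree in $\mathbf y$, so they disappear at $\mathbf y=\mathbf 0$, and Graham's theorem only presents each of them as a difference of two positive polynomials.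

\begin{theorem}\label{thm:LPP}
For all partitions $\lambda,\mu$ with at most $k$ parts, $s_\lambda s_\mu\preceq s_{\lambda\vee\mu}s_{\lambda\wedge\mu}$. The coefficients of the difference lie in $\mathbb Z_{\ge0}[\alpha_1,\alpha_2,\ldots]$, and the difference is $0$ if and only if $\lambda\subseteq\mu$ or $\mu\subseteq\lambda$.
\end{theorem}

Setting $\mathbf y=\mathbf 0$ recovers the Lam--Postnikov--Pylyavskyy theorem in $k$ variables.

\subsection{Subsets and noncrossing matchings}\label{sub:matchings}

Formula \eqref{eq:bialt} suggests indexing by sets. A partition $\lambda$ with at most $k$ parts corresponds to the $k$-set of positive integers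
\[
I=\{I_1>\cdots>I_k\},\qquad I_a=\lambda_a+k+1-a,
\]
and we write $s_I=s_\lambda$. Up to the common denominator, $s_I$ is the maximal minor on the columns $I$ of the matrix with $k$ rows whose entry in row $a$ and column $l\ge1$ is $(x_a|\mathbf y)^{l-1}$. In examples we abbreviate $s_{\{3,5,6\}}$ to $s_{356}$; partitions are always written with parentheses. If $\mu$ corresponds to $J$, then $\lambda\vee\mu$ and $\lambda\wedge\mu$ correspond to the sets $I\vee J$ and $I\wedge J$ with $a$-th largest elements $\max(I_a,J_a)$ and $\min(I_a,J_a)$. In particular the multiset union is preserved: $I\uplus J=(I\vee J)\uplus(I\wedge J)$.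

For $k=1$ any two partitions are comparable and there is nothing to prove. For $k=2$, incomparable partitions correspond to $I=\{a,d\}$ and $J=\{b,c\}$ with $a<b<c<d$, and then $I\vee J=\{b,d\}$, $I\wedge J=\{a,c\}$. The three-term Pl\"ucker relation among the $2\times2$ minors of a $2\times4$ matrix gives
\begin{equation}\label{eq:plucker}
s_{ac}\,s_{bd}=s_{ad}\,s_{bc}+s_{ab}\,s_{cd}.
\end{equation}
So the difference is itself a product, and Graham's theorem makes it positive; for instance $s_{(2,1)}s_{(1)}-s_{(2)}s_{(1,1)}=s_{(2,2)}$. This suggests that the answer is yes, and it suggests a mechanism. The three products in \eqref{eq:plucker} are built from two positive pieces, and the pieces are naturally indexed by the two ways of joining $a,b,c,d$ in pairs by arcs that do not cross: the piece $s_{ad}s_{bc}$ by $\{(a,b),(c,d)\}$ and the piece $s_{ab}s_{cd}$ by $\{(a,d),(b,c)\}$. In each product $s_Is_J$, a piece occurs exactly when each of its arcs joins $I$ to $J$. This rule holds in general.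

For $k$-sets $I,J$ put $S=I\cap J$ and $R=I\triangle J=(I\setminus J)\cup(J\setminus I)$. The pair $(R,S)$ is the \emph{type} of $(I,J)$. It carries the same information as $I\uplus J$, in which the elements of $S$ occur twice and those of $R$ once. A \emph{noncrossing matching} $D$ of $R$ is a partition of $R$ into \emph{arcs} $(i,j)$, $i<j$, such that no two arcs $(i,j),(i',j')$ \emph{cross}, that is, satisfy $i<i'<j<j'$. It is \emph{compatible} with $(I,J)$ if every arc joins an element of $I\setminus J$ to an element of $J\setminus I$. The symbol $\#$ denotes cardinality.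

\begin{theorem}\label{thm:decomp}
Fix disjoint sets $R,S$ of positive integers with $\#R=2m$ and $\#S=k-m$. There are nonzero homogeneous polynomials $z_D(\mathbf x;\mathbf y)$, one for each noncrossing matching $D$ of $R$, such that
\begin{enumerate}
\item[(i)] $z_D=\sum_\nu c^D_\nu\,s_\nu(\mathbf x;\mathbf y)$, where each $c^D_\nu$ is a nonnegative integer combination of squarefree monomials in the roots $y_j-y_i=\alpha_i+\cdots+\alpha_{j-1}$ $(i<j)$;
\item[(ii)] for all pairs $(I,J)$ of type $(R,S)$,
\[
s_Is_J=\sum_{D\text{ compatible with }(I,J)}z_D .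
\]
\end{enumerate}
\end{theorem}

A squarefree monomial in the roots means a product of distinct roots, the empty product $1$ included. Comparing products of the same type is now a matter of comparing sets of matchings.

\begin{theorem}\label{thm:compare}
If $I\uplus J=I'\uplus J'$ and every noncrossing matching compatible with $(I,J)$ is compatible with $(I',J')$, then $s_Is_J\preceq s_{I'}s_{J'}$. In particular, among all pairs of a given type $(R,S)$ with $R=\{r_1>\cdots>r_{2m}\}$, the product $s_{I^*}s_{J^*}$ with $I^*=S\cup\{r_1,r_3,\ldots\}$ and $J^*=S\cup\{r_2,r_4,\ldots\}$ is the maximum for $\preceq$.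
\end{theorem}

\subsection{The method}

Theorems~\ref{thm:LPP} and~\ref{thm:compare} follow from Theorem~\ref{thm:decomp} by a lattice path argument (Section~\ref{sec:comb}). For Theorem~\ref{thm:decomp} one has to find the pieces $z_D$, which in general are not products (Example~\ref{ex:six}), and a reason for their positivity. Let $X$ be a Grassmannian, $B$ a Borel subgroup with Lie algebra $\mathfrak b$, and $X_I$ the Schubert varieties. The product $[X_I][X_J]$ is the restriction of $[X_I\times X_J]$ to the diagonal of $X\times X$. The varieties $X_I\times X_J$ are irreducible and distinct, so they have no pieces in common. We deform $X\times X$ to the normal bundle of the diagonal, which is the tangent bundle of $X$; this keeps the restriction to the diagonal and breaks $X_I\times X_J$ into components (Section~\ref{sec:degen}). The group $B\times B$ deforms to $B\ltimes\mathfrak b$, which is covered by finitely many explicit orbits, and a dimension count shows that the components are orbit closures $Z_D$ that depend only on the type (Section~\ref{sec:orbits}). A transversal slice and a torus action give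 the multiplicities $0$ and $1$ (Section~\ref{sec:mult}). Finally, the symmetry $B\ltimes\mathfrak b$ forces the class of $Z_D$ to be positive (Section~\ref{sec:pos}). Graham's theorem is not used; for the products $s_\lambda s_\mu$ its conclusion is contained in Theorem~\ref{thm:decomp}.

\section{The bialternant formula and the order on subsets}\label{sec:minors}

\begin{proof}[Proof of \eqref{eq:bialt}]
We use two properties of the code of a permutation $v$. If $v(i)<v(i+1)$, every $j$ counted by $c_i$ satisfies $j>i+1$ and is counted by $c_{i+1}$, so $c_i\le c_{i+1}$; if $v(i)>v(i+1)$, then $c_i$ counts $j=i+1$ and everything counted by $c_{i+1}$, so $c_i>c_{i+1}$. And if $v(i)<v(i+1)$, the code of $vs_i$ has $c_{i+1}+1$ and $c_i$ in positions $i$ and $i+1$ and agrees with the code of $v$ elsewhere.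

First let $v\in S_n$ have a weakly decreasing code $\mu$. We show $\mathfrak S_v=\prod_a(x_a|\mathbf y)^{\mu_a}$ by descending induction on length. For $v=w_0$ the code is $(n-1,n-2,\ldots,0)$ and the claim is the definition. Otherwise let $i$ be minimal with $v(i)<v(i+1)$. Then $\mu_1>\cdots>\mu_i$ and $\mu_i\le\mu_{i+1}$, hence $\mu_i=\mu_{i+1}$. The code of $vs_i$ is $\mu$ with $\mu_i$ raised by one, which is again weakly decreasing. By induction $\mathfrak S_{vs_i}=(x_i-y_{\mu_i+1})\,g$ with $g=\prod_a(x_a|\mathbf y)^{\mu_a}$. Since $g$ is symmetric in $x_i,x_{i+1}$, we get $\mathfrak S_v=\partial_i\bigl((x_i-y_{\mu_i+1})g\bigr)=g$.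

Now let $w$ be the $k$-Grassmannian permutation of $\lambda$. Its first $k$ values $w(a)=\lambda_{k+1-a}+a$ are the elements of $I$ in increasing order. Let $v$ be obtained by writing them in decreasing order, $v(a)=I_a$. All values smaller than $I_a$ occur to the right of position $a$, so $v$ has the weakly decreasing code $(I_1-1,\ldots,I_k-1,0,\ldots)$, and $I_a-1=\lambda_a+k-a$. Let $s_{i_1}\cdots s_{i_\ell}$ be a reduced word of the longest element of $S_k$. In the chain $w,\ ws_{i_1},\ ws_{i_1}s_{i_2},\ldots,v$ each step exchanges two adjacent entries that were in increasing order, so $\mathfrak S_w=\partial_{i_1}\cdots\partial_{i_\ell}\mathfrak S_v$. The standard formula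
\[
\partial_{i_1}\cdots\partial_{i_\ell}f=\prod_{a<b}(x_a-x_b)^{-1}\sum_{g\in S_k}\operatorname{sgn}(g)\,gf
\]
applied to $f=\prod_a(x_a|\mathbf y)^{\lambda_a+k-a}$ gives \eqref{eq:bialt}.
\end{proof}

Three consequences are read off from \eqref{eq:bialt}: $s_I$ is symmetric in $\mathbf x$ and homogeneous of degree $|\lambda|$ in all variables; it involves only $y_1,\ldots,y_{I_1-1}$; and its part of highest degree in $\mathbf x$ is the Schur polynomial $s_\lambda(\mathbf x)$. Put $\Lambda_N=\mathbb Q[y_1,\ldots,y_N]$ and $[N]=\{1,\ldots,N\}$.

\begin{lemma}\label{lem:basis}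
The $s_\nu$ are linearly independent over $\mathbb Q[\mathbf y]$. If $N\ge k+d$, then every partition $\nu$ with at most $k$ parts and $|\nu|\le d$ corresponds to a subset of $[N]$, and every $f\in\Lambda_N[\mathbf x]^{S_k}$ that is homogeneous of total degree $d$ equals $\sum_{|\nu|\le d}c_\nu s_\nu$ with $c_\nu\in\Lambda_N$.
\end{lemma}

\begin{proof}
In a nontrivial relation $\sum c_\nu s_\nu=0$, the part of highest degree in $\mathbf x$ would be a nontrivial relation among Schur polynomials in $k$ variables. If $|\nu|\le d$, the largest element of the set of $\nu$ is $\nu_1+k\le d+k\le N$, and so $s_\nu\in\Lambda_N[\mathbf x]$. Given $f$ of degree $e\le d$ in $\mathbf x$, write its part of degree $e$ in $\mathbf x$ as $\sum_{|\nu|=e}c_\nu s_\nu(\mathbf x)$, subtract $\sum_{|\nu|=e}c_\nu s_\nu(\mathbf x;\mathbf y)$, and induct on $e$.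
\end{proof}

For a $k$-set $I$ corresponding to $\lambda$ and an integer $c\ge0$, put
\[
I_{>c}=\{i\in I:i>c\},\qquad |I|=\sum_{i\in I}i-\binom{k+1}2=|\lambda|.
\]
Write $I\ge J$ if $I_a\ge J_a$ for all $a$, that is, if $\lambda\supseteq\mu$. Since $I_a>c$ if and only if $\#I_{>c}\ge a$, we have $I\ge J$ if and only if $\#I_{>c}\ge\#J_{>c}$ for all $c$. An element $i$ lies in $I_{>c}$ for $c=0,\ldots,i-1$, so
\begin{equation}\label{eq:sum}
\sum_{c\ge0}\#I_{>c}=|I|+\binom{k+1}2 .
\end{equation}
Finally, $I\ge J$ implies $|I|\ge|J|$, with equality only if $I=J$.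

\section{From the decomposition to the inequalities}\label{sec:comb}

In this section we assume Theorem~\ref{thm:decomp} and prove the other two theorems.

\begin{lemma}\label{lem:match}
Let $R$ be a set of $2m$ integers.
\begin{enumerate}
\item[(a)] In a noncrossing matching of $R$, the elements of $R$ strictly between the ends of an arc are matched among themselves.
\item[(b)] A noncrossing matching of $R$ is determined by the set of right ends of its arcs.
\item[(c)] Let $R$ be divided into two classes of $m$ elements each, and let $r'<r$ be neighbors in $R$ of different classes. There is a noncrossing matching of $R$ that contains $(r',r)$ and whose arcs all join the two classes.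
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An arc with exactly one end strictly between $i$ and $j$ crosses $(i,j)$. (b) Let $j$ be the smallest right end. By (a), an element of $R$ strictly inside its arc would produce a smaller right end, so $j$ is matched with its predecessor in $R$. Remove both and induct. (c) Match and remove $r',r$; as long as elements remain, the classes have equal size, so two neighbors among the remaining elements are of different classes; match and remove them. No arc chosen later has an end between the ends of an arc chosen earlier, so no two arcs cross.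
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
The two pairs have the same type, so by Theorem~\ref{thm:decomp}(ii) the difference $s_{I'}s_{J'}-s_Is_J$ is the sum of the $z_D$ over the matchings compatible with $(I',J')$ and not with $(I,J)$, and each $z_D$ is equivariantly Schur positive by (i). By Lemma~\ref{lem:match}(a), an arc $(r_b,r_a)$ of a noncrossing matching encloses an even number of elements of $R$, so $a$ and $b$ have opposite parity. Hence every noncrossing matching is compatible with $(I^*,J^*)$.
\end{proof}

To apply this to $(I\vee J,I\wedge J)$, which has the same type $(R,S)$ as $(I,J)$, we must know which elements of $R$ go to $I\vee J$ and which to $I\wedge J$; each goes to exactly one. Read $R$ in decreasing order, and let an element of $I\setminus J$ be a step $+1$ and an element of $J\setminus I$ a step $-1$. This is a walk from $0$ to $0$. Its position after the steps $r>c$ is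
\[
h(c)=\#I_{>c}-\#J_{>c},
\]
because the elements of $S$ cancel, and the step at $r$ leads from $h(r)$ to $h(r-1)$. Call it \emph{outward} if $|h(r-1)|>|h(r)|$ and \emph{inward} otherwise.

\begin{lemma}\label{lem:outward}
An element $r\in R$ lies in $I\vee J$ if and only if the step at $r$ is outward.
\end{lemma}

\begin{proof}
Exchanging $I$ and $J$ replaces $h$ by $-h$, so we may assume $r=I_a\in I\setminus J$. Then $J_a\ne r$, and $r$ is the maximum of $I_a,J_a$ if $J_a<r$ and the minimum otherwise. Now $J_a<r$ if and only if $\#J_{>r}\le a-1=\#I_{>r}$, that is, $h(r)\ge0$; and a step $+1$ from $h(r)$ is outward if and only if $h(r)\ge0$.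
\end{proof}

So the walk of $(I\vee J,I\wedge J)$ is $|h|$, obtained by reflecting the negative excursions; see Figure~\ref{fig:walk}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\draw[gray] (-0.4,0)--(6.4,0);
\draw[thick] (0,0)--(1,1)--(2,0)--(3,-1)--(4,-2)--(5,-1)--(6,0);
\draw[thick,dashed] (2,0)--(3,1)--(4,2)--(5,1)--(6,0);
\draw[thick,dotted] (0.5,0.5)--(1.5,0.5);
\draw[thick,dotted] (2.5,-0.5)--(5.5,-0.5);
\draw[thick,dotted] (3.5,-1.5)--(4.5,-1.5);
\node at (0.5,-2.5) {$6$}; \node at (1.5,-2.5) {$5$}; \node at (2.5,-2.5) {$4$};
\node at (3.5,-2.5) {$3$}; \node at (4.5,-2.5) {$2$}; \node at (5.5,-2.5) {$1$};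
\node at (-0.7,0) {$0$};
\end{tikzpicture}
\caption{The walk of $I=\{1,2,6\}$, $J=\{3,4,5\}$ (solid): the elements $6,5,\ldots,1$ are read from left to right, elements of $I$ as up steps and elements of $J$ as down steps. Reflecting the negative part (dashed) gives the walk of $I\vee J=\{3,4,6\}$, $I\wedge J=\{1,2,5\}$. The dotted segments show the matching $\{(5,6),(1,4),(2,3)\}$, compatible with $(I,J)$: matched steps pass between the same two heights in opposite directions.}
\label{fig:walk}
\end{figure}

\begin{proof}[Proof of Theorem~\ref{thm:LPP}]
Let $D$ be compatible with $(I,J)$ and let $(p,q)$ be an arc, $p<q$. By Lemma~\ref{lem:match}(a) and compatibility, the steps strictly between $q$ and $p$ cancel in pairs, so $h(p)=h(q-1)$. The steps at $p$ and $q$ have opposite signs, so $h(p-1)=h(q)$. Thus the step at $q$ leads from $h(q)$ to $h(p)$ and the step at $p$ leads from $h(p)$ back to $h(q)$; exactly one of them is outward. By Lemma~\ref{lem:outward}, $D$ is compatible with $(I\vee J,I\wedge J)$. Theorem~\ref{thm:compare} gives the inequality. The difference is a sum of polynomials $z_D$, so its coefficients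 lie in $\mathbb Z_{\ge0}[\alpha_1,\alpha_2,\ldots]$.

If $\lambda$ and $\mu$ are comparable, then $\{\lambda\vee\mu,\lambda\wedge\mu\}=\{\lambda,\mu\}$ and the difference is $0$. Suppose they are incomparable, so that $I_a>J_a$ and $I_b<J_b$ for some $a,b$. For $c=J_a$ we have $\#I_{>c}\ge a>\#J_{>c}$, so $h(c)>0$; for $c=I_b$ we have $\#J_{>c}\ge b>\#I_{>c}$, so $h(c)<0$. Take two positions of the walk of opposite signs that are as close in time as possible. All positions between them are $0$, and the steps are $\pm1$, so the walk passes through $1,0,-1$ or $-1,0,1$. The two steps belong to neighbors $r>r'$ in $R$. They have the same sign, so $r,r'$ both lie in $I\setminus J$ or both in $J\setminus I$; and the step at $r$ is inward while the step at $r'$ is outward. Lemma~\ref{lem:match}(c), applied to the classes $(I\vee J)\setminus S$ and $(I\wedge J)\setminus S$, gives a noncrossing matching $D_0$ that contains $(r',r)$ and is compatible with $(I\vee J,I\wedge J)$. Because of the arc $(r',r)$ it is not compatible with $(I,J)$. So the difference is a sum of polynomials $z_D$ that includes $z_{D_0}$. On the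 region $y_1<y_2<\cdots$ every root is positive, so all coefficients $c^D_\nu$ are nonnegative there, and since $z_{D_0}\ne0$ some $c^{D_0}_\nu$ is a nonzero nonnegative combination of monomials in the roots, hence positive there. The coefficient of this $s_\nu$ in the difference is nonzero, and the $s_\nu$ are linearly independent by Lemma~\ref{lem:basis}.
\end{proof}

\begin{example}\label{ex:six}
Let $k=3$, $R=[6]$, $S=\emptyset$. The noncrossing matchings are
\[
\begin{array}{lll}
D_1=\{(1,2),(3,4),(5,6)\},& D_2=\{(1,2),(3,6),(4,5)\},& D_3=\{(1,4),(2,3),(5,6)\},\\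
D_4=\{(1,6),(2,3),(4,5)\},& D_5=\{(1,6),(2,5),(3,4)\}.&
\end{array}
\]
Checking the three arcs of each against a pair, Theorem~\ref{thm:decomp}(ii) gives
\[
s_{126}s_{345}=z_{D_3},\quad s_{346}s_{125}=z_{D_3}+z_{D_4},\quad s_{123}s_{456}=z_{D_5},\quad s_{124}s_{356}=z_{D_4}+z_{D_5}.
\]
For the pair of Figure~\ref{fig:walk}, which is $\lambda=(3)$, $\mu=(2,2,2)$, the difference in Theorem~\ref{thm:LPP} is therefore $z_{D_4}=s_{124}s_{356}-s_{456}$, since $s_{123}=1$. It can be expanded by hand. Multiplying a determinant by $x_1+\cdots+x_k$ is the same as summing, over the columns $b$, the determinants in which the entry in row $a$ of column $b$ is multiplied by $x_a$. With $x(x|\mathbf y)^{l-1}=(x|\mathbf y)^l+y_l(x|\mathbf y)^{l-1}$, formula \eqref{eq:bialt} gives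
\[
(x_1+\cdots+x_k)\,s_I=\sum_{I'}s_{I'}+\Bigl(\sum_{l\in I}y_l\Bigr)s_I ,
\]
where $I'$ runs over the $k$-sets obtained from $I$ by raising one element by $1$. For $I=\{1,2,3\}$ this reads $s_{124}=x_1+x_2+x_3-y_1-y_2-y_3$, and for $I=\{3,5,6\}$ it then yields
\[
z_{D_4}=s_{357}+\bigl((y_5-y_1)+(y_6-y_2)\bigr)s_{356}=s_{(4,3,2)}+\bigl((y_5-y_1)+(y_6-y_2)\bigr)s_{(3,3,2)} .
\]
No pair of this type has $D_4$ as its only compatible matching: of the four unordered pairs that split the arcs of $D_4$, the pairs $(124,356)$, $(125,346)$, $(134,256)$ are also compatible with $D_5$, $D_3$, $D_2$ respectively, and $(135,246)$ with every matching. So the positivity of $z_{D_4}$ is not obtained by recognizing it as one of the products.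
\end{example}

The rest of the paper proves Theorem~\ref{thm:decomp}. We fix $R$ and $S$, and let $d=|I|+|J|$ for any pair $(I,J)$ of type $(R,S)$; this number depends only on $I\uplus J$. We also fix $N$ with $R\cup S\subset[N]$. A stronger condition on $N$ is imposed only in the last step.

\section{Schubert classes on the Grassmannian}\label{sec:grass}

\subsection{Cells, charts and vector fields}

Let $E=\mathbb C^N$ with basis $e_1,\ldots,e_N$, let $\mathfrak g=\mathfrak{gl}_N$ with the elementary matrices $E_{ij}\colon e_j\mapsto e_i$, and let $T$ be the diagonal torus. Put $F_{>c}=\operatorname{span}(e_{c+1},\ldots,e_N)$. The stabilizer of all $F_{>c}$ is the group $B$ of invertible lower triangular matrices, with Lie algebra $\mathfrak b$. Let $X=\operatorname{Gr}(k,E)$. For a $k$-subset $K\subset[N]$ put $V_K=\operatorname{span}(e_j:j\in K)$; these are the $T$-fixed points of $X$. We recall the Schubert decomposition. The $B$-orbits on $X$ are the \emph{Schubert cells}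
\[
C_K=BV_K=\{V:\dim(V\cap F_{>c})=\#K_{>c}\text{ for all }c\},
\]
their closures are the \emph{Schubert varieties}
\[
X_K=\{V:\dim(V\cap F_{>c})\ge\#K_{>c}\text{ for all }c\},
\]
and so $C_K\subset X_I$ if and only if $K\ge I$. Since there are finitely many orbits, every nonempty closed irreducible $B$-stable subset of $X$ is some $X_K$.

Let $K^c=[N]\setminus K$ and $M_K=\operatorname{Hom}(V_K,V_{K^c})$, the space of matrices with rows indexed by $K^c$ and columns by $K$. The graphs $\{v+Av:v\in V_K\}$ of the elements $A\in M_K$ form an open chart $U_K\cong M_K$ of $X$ centered at $V_K$. The charts cover $X$, and $t\in T$ acts by $A\mapsto tAt^{-1}$. The tangent space of $X$ at $V$ is $\operatorname{Hom}(V,E/V)$; at $V=\operatorname{graph}(A)$, the vector $\Phi\in M_K$ of the chart is the map $v+Av\mapsto\Phi v\bmod V$.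

Write $\xi\in\mathfrak g$ in blocks $\xi_{11},\xi_{12},\xi_{21},\xi_{22}$ relative to $V_K\oplus V_{K^c}$. The vector field on $X$ generated by $\xi$ has the value $\xi_V\colon v\mapsto\xi v\bmod V$ at $V$. In the chart, $\xi(v+Av)=u+(\xi_{21}+\xi_{22}A)v$ with $u=(\xi_{11}+\xi_{12}A)v\in V_K$; subtracting $u+Au\in V$, we find that $\xi_V$ is
\begin{equation}\label{eq:theta}
\Theta_\xi(A)=\xi_{21}+\xi_{22}A-A\xi_{11}-A\xi_{12}A .
\end{equation}
Let $\operatorname{Inv}(K)=\{(i,j):i<j,\ i\notin K,\ j\in K\}$. The element $K_a$ has $K_a-1-(k-a)$ smaller elements outside $K$, so $\#\operatorname{Inv}(K)=|K|$. Decompose $M_K=\mathfrak p_K\oplus\mathfrak n_K$, where $\mathfrak n_K$ is spanned by the $E_{ij}$ with $(i,j)\in\operatorname{Inv}(K)$ and $\mathfrak p_K$ by those with $i>j$. In characteristic zero the tangent space of an orbit is the image of the Lie algebra, so \eqref{eq:theta} at $A=0$ gives $T_{V_K}C_K=\{\xi_{21}:\xi\in\mathfrak b\}=\mathfrak p_K$. The normal space of $C_K$ at $V_K$ is $\mathfrak n_K$, and $\operatorname{codim}X_K=|K|$.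

\subsection{Equivariant Chow rings}

For a smooth variety $Y$ with an action of $T$ we use the equivariant Chow ring $A_T^*(Y)$ with rational coefficients, graded by codimension \cite{EG}. It is an algebra over $A_T^*(\mathrm{pt})$. The \emph{weight} of a one-dimensional representation $L$ of $T$ is $c_1^T(L)\in A^1_T(\mathrm{pt})$; weights add under tensor product. We set $y_j=-c_1^T(\mathbb Ce_j)$, so that $A_T^*(\mathrm{pt})=\Lambda_N$ and the line $\mathbb CE_{ij}$ has weight $y_j-y_i$, a positive root exactly when $i<j$. A closed $T$-stable subvariety $Z\subset Y$ has a class $[Z]$ in degree $\operatorname{codim}Z$. A $T$-stable closed subscheme of pure dimension has $T$-stable components, because $T$ is connected, and its class is the sum of the classes of its components, each taken with its \emph{multiplicity}, the length of the local ring of the scheme at the generic point of the component. We use the following properties; all varieties called $Y$ are smooth and all maps are $T$-equivariant.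
\begin{enumerate}
\item[(E1)] A morphism $f\colon Y'\to Y$ induces a graded ring homomorphism $f^*$, functorially. For the diagonal embedding, $\operatorname{diag}^*[Z\times Z']=[Z][Z']$.
\item[(E2)] If $f$ is smooth and $f^{-1}(Z)$ is irreducible or empty, then $f^*[Z]=[f^{-1}(Z)]$. This applies to open embeddings.
\item[(E3)] If $p\colon\mathcal E\to Y$ is a vector bundle, then $p^*$ is an isomorphism. Hence pullback along any equivariant section is the inverse of $p^*$. We always identify $A_T^*(\mathcal E)$ with $A_T^*(Y)$ in this way; the pullback along a map of vector bundles over $Y$ then becomes the identity.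
\item[(E4)] If $\iota\colon Y'\to Y$ is the embedding of a smooth divisor and the subvariety $Z$ is not contained in $Y'$, then the scheme $Z\cap Y'$ has pure dimension $\dim Z-1$ or is empty, and $\iota^*[Z]=[Z\cap Y']$.
\item[(E5)] If $\iota\colon Y'\to Y$ is a closed embedding with normal bundle $\mathcal N$ and $Z\subset Y'$, then $\iota^*[Z]_Y=c^T_{\mathrm{top}}(\mathcal N)\,[Z]_{Y'}$.
\item[(E6)] $A_T^*(X)$ is a free $\Lambda_N$-module with basis the $[X_K]$, and a class $\beta$ is determined by its restrictions $\beta|_K\in\Lambda_N$ to the fixed points $V_K$.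
\end{enumerate}

Let $\pi\colon\Lambda_N[\mathbf x]^{S_k}\to A_T^*(X)$ be the $\Lambda_N$-algebra map that sends $x_1,\ldots,x_k$ to the Chern roots of the dual of the tautological bundle. At $V_K$ these roots are the $y_j$, $j\in K$, so $\pi(f)|_K$ is obtained from $f$ by substituting them for $x_1,\ldots,x_k$.

\begin{lemma}\label{lem:classes}
For every $k$-subset $I\subset[N]$ we have $\pi(s_I)=[X_I]$.
\end{lemma}

\begin{proof}
We first compare the restrictions to $V_K$ for $K\not\ge I$ and for $K=I$. After the substitution $x_a=y_{K_a}$, the determinant in \eqref{eq:bialt} has the entry $(y_\kappa|\mathbf y)^{l-1}$ in row $\kappa\in K$ and column $l\in I$, and this entry vanishes when $\kappa<l$. If $K\not\ge I$, some $c$ has $\#K_{>c}<\#I_{>c}$; the columns $l\in I_{>c}$ are supported in the rows $\kappa\in K_{>c}$, so they are dependent and $\pi(s_I)|_K=0$. Also $[X_I]|_K=0$, by (E2) applied to the open set $X\setminus X_I$, which contains $V_K$. If $K=I$, the matrix is triangular with diagonal entries $\prod_{i<j}(y_j-y_i)$, $j\in I$; the denominator removes the factors with $i\in I$, so $\pi(s_I)|_I=\prod_{(i,j)\in\operatorname{Inv}(I)}(y_j-y_i)$.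 In the $T$-stable open set $X\setminus(X_I\setminus C_I)$ the variety $X_I$ becomes the smooth closed subvariety $C_I$, so by (E5) the restriction $[X_I]|_I$ is the product of the weights of $\mathfrak n_I$, which is the same product.

Suppose $\beta=\pi(s_I)-[X_I]\ne0$. By (E6) there is a $K$, minimal for $\ge$, with $\beta|_K\ne0$. By the above, $K\ge I$ and $K\ne I$, so $|K|>|I|$. For $(i,j)\in\operatorname{Inv}(K)$ let $K'=(K\setminus\{j\})\cup\{i\}$. Then $K\ge K'$ and $K\neq K'$, so $\beta|_{K'}=0$. The subspaces $V_{K\cap K'}\oplus\mathbb C(ae_j+be_i)$ form a projective line through $V_K$ and $V_{K'}$ that is fixed pointwise by the subtorus $T'=\{t_i=t_j\}$. Removing a third point leaves an affine line with trivial $T'$-action, so by (E3) the two restrictions of $\beta$ agree in $A^*_{T'}(\mathrm{pt})=\Lambda_N/(y_j-y_i)$. Hence $y_j-y_i$ divides $\beta|_K$. These $|K|$ linear forms are pairwise coprime, so their product, of degree $|K|$, divides the nonzero polynomial $\beta|_K$ of degree $|I|<|K|$, a contradiction.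
\end{proof}

\section{Degeneration to the tangent bundle}\label{sec:degen}

Let $\mathcal T$ be the tangent bundle of $X$, which is the normal bundle of the diagonal in $X\times X$. Let $\varepsilon$ be the coordinate on $\mathbb A^1$. The \emph{deformation to the normal cone} \cite[\S5.1]{Fulton} of the diagonal is the variety $\mathcal M$ obtained by blowing up $X\times X\times\mathbb A^1$ along $\operatorname{diag}\times\{0\}$ and removing the strict transform of $X\times X\times\{0\}$. It is smooth, and the fiber of $\varepsilon\colon\mathcal M\to\mathbb A^1$ is $X\times X$ over $\varepsilon\ne0$ and $\mathcal T$ over $\varepsilon=0$. The group $GL_N$ acts diagonally, preserving $\varepsilon$.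

Over $U_K\times U_K\times\mathbb A^1$, with coordinates $(A,A',\varepsilon)$, the center of the blow-up is $A'-A=0$, $\varepsilon=0$, and $\mathcal M$ is the affine chart of the blow-up in which $\varepsilon$ generates the ideal of the exceptional divisor. Its coordinates are $A$, the difference quotient $\Phi=(A'-A)/\varepsilon$, and $\varepsilon$. So $\mathcal M$ has open charts $\mathcal M_K=M_K\times M_K\times\mathbb A^1$ in which the point $(A,\Phi,\varepsilon)$ is
\[
\begin{cases}
(V,V')=(\operatorname{graph}(A),\operatorname{graph}(A+\varepsilon\Phi))\in X\times X&\text{if }\varepsilon\ne0,\\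
(V,\varphi)\in\mathcal T\text{ with }V=\operatorname{graph}(A),\ \varphi(v+Av)=\Phi v\bmod V&\text{if }\varepsilon=0.
\end{cases}
\]
These charts cover $\mathcal T$, and $t\in T$ acts by $(A,\Phi,\varepsilon)\mapsto(tAt^{-1},t\Phi t^{-1},\varepsilon)$.

For $(I,J)$ of type $(R,S)$ let $\mathcal X_{IJ}$ be the closure in $\mathcal M$ of $X_I\times X_J\times(\mathbb A^1\setminus0)$. It is an irreducible variety whose part over $\varepsilon\neq0$ is this product. Let $\mathcal X^0_{IJ}=\mathcal X_{IJ}\cap\mathcal T$ be the scheme cut out by $\varepsilon=0$. By (E4) it has pure dimension $\dim(X_I\times X_J)$, that is, codimension $d$ in $\mathcal T$.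

\begin{lemma}\label{lem:special}
In $A_T^*(\mathcal T)=A_T^*(X)$ we have $[\mathcal X^0_{IJ}]=[X_I][X_J]$.
\end{lemma}

\begin{proof}
Let $\iota\colon X\times\mathbb A^1\to\mathcal M$ be the morphism given by the diagonal for $\varepsilon\ne0$ and by the zero section for $\varepsilon=0$; in charts it is $(A,\varepsilon)\mapsto(A,0,\varepsilon)$. By (E3), the class $\iota^*[\mathcal X_{IJ}]$ has the same restriction to $X\times\{1\}$ and to $X\times\{0\}$. By (E1) each restriction can be computed by restricting first to the fiber of $\mathcal M$. Over $\varepsilon=1$, (E4) gives $[X_I\times X_J]$, whose pullback to the diagonal is $[X_I][X_J]$. Over $\varepsilon=0$, (E4) gives $[\mathcal X^0_{IJ}]$, and pullback to the zero section is the identification of $A_T^*(\mathcal T)$ with $A^*_T(X)$.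
\end{proof}

\begin{example}\label{ex:gr24}
Let $k=2$, $N=4$, $R=[4]$, $S=\emptyset$, so $d=4$. We work in the chart $\mathcal M_{34}$, where $A=(a_{ij})$ and $\Phi=(\phi_{ij})$ have rows $1,2$ and columns $3,4$. This chart meets every component of every $\mathcal X^0_{IJ}$: such a component is stable under the connected group $B$, so the closure of its image in $X$ contains a Schubert variety, and every Schubert variety contains $V_{34}$. For $V=\operatorname{graph}(A)$, the Schubert conditions are as follows: $X_{12}=X$; $X_{13}$ says $V\cap F_{>2}\ne0$, that is, $\det A=0$; $X_{14}$ says $e_4\in V$, that is, $a_{14}=a_{24}=0$; $X_{23}$ says $V\subset F_{>1}$, that is, $a_{13}=a_{14}=0$; $X_{24}=X_{14}\cap X_{23}$ says $A=aE_{23}$; and $X_{34}$ says $A=0$.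

For $(I,J)=(34,12)$ the family is $A=0$, with special fiber $Z''=\{A=0\}$.

For $(I,J)=(14,23)$ the equations over $\varepsilon\ne0$ are $a_{14}=a_{24}=0$, $a_{13}+\varepsilon\phi_{13}=0$ and $\varepsilon\phi_{14}=0$. The last may be divided by $\varepsilon$, and the closure is the affine space $a_{14}=a_{24}=\phi_{14}=0$, $a_{13}=-\varepsilon\phi_{13}$. The special fiber is $Z'=\{A=aE_{23},\ \phi_{14}=0\}$.

For $(I,J)=(24,13)$ we have $A=aE_{23}$ and
\[
\det(A+\varepsilon\Phi)=\det\begin{pmatrix}\varepsilon\phi_{13}&\varepsilon\phi_{14}\\ a+\varepsilon\phi_{23}&\varepsilon\phi_{24}\end{pmatrix}=\varepsilon\,(\varepsilon\det\Phi-a\phi_{14}).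
\]
The polynomial $\varepsilon\det\Phi-a\phi_{14}$ is linear in $a$ with coprime coefficients, hence irreducible, and it defines the closure. At $\varepsilon=0$ it becomes $a\phi_{14}=0$, which is $Z'\cup Z''$ with both multiplicities equal to $1$.

So three distinct irreducible varieties degenerate to $Z''$, $Z'$ and $Z'+Z''$, and Lemma~\ref{lem:special} gives $[X_{24}][X_{13}]=[X_{14}][X_{23}]+[X_{34}][X_{12}]$, which is the image of \eqref{eq:plucker} under $\pi$.
\end{example}

\section{Orbits on the tangent bundle}\label{sec:orbits}

In general the equations of $\mathcal X_{IJ}$ are out of reach, and we find the components of the special fiber by symmetry. The general fiber $X_I\times X_J$ is stable under $B\times B$. Only the diagonal copy of $B$ acts on $\mathcal M$, but the other directions survive after rescaling by $\varepsilon$. For $\xi,\eta\in\mathfrak b$ and fixed $\varepsilon\ne0$, let $(\xi,\xi+\varepsilon\eta)\in\mathfrak b\oplus\mathfrak b$ act on $X\times X$. In $\mathcal M_K$ this means $\dot A=\Theta_\xi(A)$ and $\dot A'=\Theta_\xi(A')+\varepsilon\Theta_\eta(A')$ for $A'=A+\varepsilon\Phi$,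 and by \eqref{eq:theta} it is the vector field
\begin{equation}\label{eq:field}
v_{\xi,\eta}\colon\quad
\begin{aligned}
\dot A&=\Theta_\xi(A),\qquad\dot\varepsilon=0,\\
\dot\Phi&=\xi_{22}\Phi-\Phi\xi_{11}-\Phi\xi_{12}A-A\xi_{12}\Phi-\varepsilon\,\Phi\xi_{12}\Phi+\Theta_\eta(A+\varepsilon\Phi).
\end{aligned}
\end{equation}
The field is polynomial, so it extends across $\varepsilon=0$, and it is linear in $(\xi,\eta)$. At $\varepsilon=0$, the terms with $\xi$ in $\dot\Phi$ form the derivative of $\Theta_\xi$ at $A$ in the direction $\Phi$, so $v_{\xi,0}$ generates the natural action of $B$ on $\mathcal T$; and $v_{0,\eta}$ adds $\Theta_\eta(A)=\eta_V$ to the tangent vector. This leads to the connected algebraic group $\Gamma=B\ltimes\mathfrak b$ with product $(b,\eta)(b',\eta')=(bb',\eta+b\eta'b^{-1})$, acting on $\mathcal T$ by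
\[
(b,\eta)\cdot(V,\varphi)=(bV,\ b\varphi b^{-1}+\eta_{bV}).
\]
The restriction of $v_{\xi,\eta}$ to $\varepsilon=0$ is the vector field generated by $(\xi,\eta)\in\operatorname{Lie}\Gamma$. We call the elements $(1,\eta)$ \emph{translations}.

\subsection{Orbit representatives and codimensions}

Let $K\subset[N]$ be a $k$-set and let $\sigma\subset\operatorname{Inv}(K)$ be a set of pairs no two of which share an entry. We view $\sigma$ as a set of disjoint arcs $(i,j)$ with left ends outside $K$ and right ends in $K$; crossings are allowed, and $\operatorname{cr}(\sigma)$ is the number of crossing pairs. Put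
\[
\varphi_\sigma=\sum_{(i,j)\in\sigma}E_{ij},\qquad P_{K,\sigma}=(V_K,\varphi_\sigma),\qquad O_{K,\sigma}=\Gamma P_{K,\sigma},
\]
and let $K_\sigma$ be obtained from $K$ by replacing each right end by the left end of its arc, so that $|K_\sigma|=|K|-\sum_{(i,j)\in\sigma}(j-i)$. The \emph{hook} of an arc $(i,j)$ is the set
\[
\{(i',j):i\le i'<j,\ i'\notin K\}\cup\{(i,j'):i<j'\le j,\ j'\in K\}\subset\operatorname{Inv}(K)
\]
of positions below $(i,j)$ in its column and to the left of it in its row, and $\Omega(\sigma)$ is the union of the hooks.

\begin{lemma}\label{lem:orbits}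
\begin{enumerate}
\item[(a)] The finitely many orbits $O_{K,\sigma}$ cover $\mathcal T$.
\item[(b)] In the coordinates $(A,\Phi)$ of $\mathcal M_K$, the tangent space of $O_{K,\sigma}$ at $P_{K,\sigma}$ is
\[
\mathfrak p_K\oplus\bigl(\mathfrak p_K\oplus\operatorname{span}(E_{ab}:(a,b)\in\Omega(\sigma))\bigr).
\]
\item[(c)] $\operatorname{codim}O_{K,\sigma}=|K|+|K_\sigma|+\operatorname{cr}(\sigma)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Move the base point to some $V_K$ by $B$, so that $\varphi\in M_K$. The lower triangular matrices that preserve both $V_K$ and $V_{K^c}$ act by $\varphi\mapsto g_2\varphi g_1^{-1}$. This allows adding a multiple of row $i$ to a row $i'>i$, adding a multiple of column $j$ to a column $j'<j$, and rescaling rows and columns. If $\varphi\neq0$, take the nonzero column $j$ with the largest index and its nonzero entry $(i,j)$ with the smallest row index. Row operations clear the rest of column $j$. Column operations then clear the rest of row $i$: its other nonzero entries are in columns $j'<j$, and adding a multiple of column $j$ now changes row $i$ only. Operations among the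 remaining rows and columns do not change row $i$ and column $j$, so induction and rescaling bring $\varphi$ to a matrix with entries $0,1$ and at most one $1$ in each row and column. At $V_K$ a translation adds $\Theta_\eta(0)=\eta_{21}$, an arbitrary element of $\mathfrak p_K$. Deleting the entries in $\mathfrak p_K$ leaves some $\varphi_\sigma$.

(b) By \eqref{eq:field} at $A=0$, $\Phi=\varphi_\sigma$, $\varepsilon=0$, the tangent space consists of the vectors $(\xi_{21},\ \xi_{22}\varphi_\sigma-\varphi_\sigma\xi_{11}+\eta_{21})$. Here $\xi_{21}$ and $\eta_{21}$ range over $\mathfrak p_K$, independently of each other and of the lower triangular blocks $\xi_{11},\xi_{22}$. For $i'\ge i$ in $K^c$, the product $E_{i'i}\varphi_\sigma$ is $E_{i'j}$ if $(i,j)\in\sigma$ and $0$ if $i$ is not a left end. For $j\ge j'$ in $K$, the product $\varphi_\sigma E_{jj'}$ is $E_{ij'}$ if $(i,j)\in\sigma$ and $0$ if $j$ is not a right end. Those of these matrices that do not lie in $\mathfrak p_K$ are exactly the $E_{ab}$ with $(a,b)\in\Omega(\sigma)$.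

(c) The hook of $(i,j)$ consists of $(i,j)$ and one position for each integer $r$ with $i<r<j$, namely $(r,j)$ if $r\notin K$ and $(i,r)$ if $r\in K$; so it has $j-i$ elements. A position $(a,b)$ can lie only in the hook of the arc with right end $b$ and in the hook of the arc with left end $a$. It lies in the hooks of two distinct arcs $(i,b)$ and $(a,j)$ exactly when $i<a<b<j$, and each crossing pair arises in this way from exactly one position. So $\#\Omega(\sigma)=\sum_\sigma(j-i)-\operatorname{cr}(\sigma)$, and by (b) the codimension is $2|K|-\#\Omega(\sigma)=|K|+|K_\sigma|+\operatorname{cr}(\sigma)$.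
\end{proof}

\subsection{The rank conditions that survive in the limit}

Next we need to know which orbits meet the special fiber. On the general fiber, $\dim(V\cap F_{>c})$ and $\dim(V'\cap F_{>c})$ are bounded below separately. As $V'$ approaches $V$, the subspace $V\oplus V'$ tends to $V\oplus V$ and the tangent vector is forgotten; replacing $(f,f')\in V\oplus V'$ by $(f,(f'-f)/\varepsilon)$ remembers it. The price is that only the sum of the two dimensions has a limit. For $(V,\varphi)\in\mathcal T$ put
\[
\rho_c(V,\varphi)=\dim(V\cap F_{>c})+\dim\ker\bigl(V\cap F_{>c}\xrightarrow{\ \varphi\ }E/(V+F_{>c})\bigr).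
\]
This function is $\Gamma$-invariant: $B$ preserves $F_{>c}$, and a translation does not change the induced map because $\mathfrak bF_{>c}\subset F_{>c}$. At $P_{K,\sigma}$ the source has the basis $e_j$ with $j\in K_{>c}$, the target has the basis $e_i$ with $i\notin K$, $i\le c$, and the rank is the number of arcs with $i\le c<j$. These are the arcs that lower the count of elements greater than $c$ when $K$ is replaced by $K_\sigma$. Hence
\begin{equation}\label{eq:rho}
\rho_c=\#K_{>c}+\#(K_\sigma)_{>c}\quad\text{on }O_{K,\sigma}.
\end{equation}

\begin{lemma}\label{lem:rho}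
On $\mathcal X^0_{IJ}$ we have $\rho_c\ge\#I_{>c}+\#J_{>c}$ for all $c\ge0$.
\end{lemma}

\begin{proof}
Write $F=F_{>c}$. Over $\mathcal M_K$ consider the subspaces
\[
\mathcal L=\{(v+Av,\ w+Aw+\Phi(v+\varepsilon w)):v,w\in V_K\}\subset E\oplus E .
\]
They project isomorphically onto $V_K\oplus V_K$, so they form a subbundle of rank $2k$, and for each $r$ the condition $\dim(\mathcal L\cap(F\oplus F))\ge r$ is closed.

Let $\varepsilon\ne0$. The automorphism $(f_0,f_1)\mapsto(f_0,f_0+\varepsilon f_1)$ of $E\oplus E$ preserves $F\oplus F$. It maps $\mathcal L$ into $V\oplus V'$, because $f_0+\varepsilon f_1=u+(A+\varepsilon\Phi)u$ for $u=v+\varepsilon w$, and onto it by dimension. So the dimension of $\mathcal L\cap(F\oplus F)$ is $\dim(V\cap F)+\dim(V'\cap F)$, which is at least $\#I_{>c}+\#J_{>c}$ on $X_I\times X_J$.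

Let $\varepsilon=0$. Then $\mathcal L=\{(f_0,f_1):f_0\in V,\ f_1\bmod V=\varphi(f_0)\}$. A vector $f_0\in V\cap F$ is the first coordinate of an element of $\mathcal L\cap(F\oplus F)$ if and only if $\varphi(f_0)$ has a representative in $F$, that is, vanishes in $E/(V+F)$; and the elements with $f_0=0$ form a copy of $V\cap F$. So the dimension is $\rho_c$.

The part of $\mathcal X_{IJ}\cap\mathcal M_K$ with $\varepsilon\ne0$ is dense in $\mathcal X_{IJ}\cap\mathcal M_K$, so the closed condition holds at $\varepsilon=0$ as well.
\end{proof}

The bound in Lemma~\ref{lem:rho} depends only on $I\uplus J$. This is the reason why all pairs of one type draw their components from the same list. For a noncrossing matching $D$ of $R$ let $K_D$ be the union of $S$ and the right ends of $D$, and $L_D=(K_D)_D$ the union of $S$ and the left ends. Put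
\[
P_D=P_{K_D,D},\qquad O_D=O_{K_D,D},\qquad Z_D=\overline{O_D}.
\]
The variety $Z_D$ is irreducible and $\Gamma$-stable, and it depends only on $D$, $S$ and $N$. Since $(K_D,L_D)$ has type $(R,S)$ and $\operatorname{cr}(D)=0$, its codimension is $|K_D|+|L_D|=d$. The $Z_D$ are distinct: an orbit is open in its closure, so $Z_D=Z_{D'}$ implies $O_D=O_{D'}$; the image of $O_D$ in $X$ is $C_{K_D}$, so $K_D=K_{D'}$, and $D=D'$ by Lemma~\ref{lem:match}(b).

\begin{lemma}\label{lem:components}
Every component of $\mathcal X^0_{IJ}$ is one of the $Z_D$.
\end{lemma}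

\begin{proof}
Let $Q$ be a component. By Lemma~\ref{lem:orbits}(a), $Q$ is a finite union of sets $O_{K,\sigma}\cap Q$, so one of them, with $O=O_{K,\sigma}$, is dense in $Q$. Then $Q\subset\overline O$, and
\[
d=\operatorname{codim}Q\ge\operatorname{codim}O=|K|+|K_\sigma|+\operatorname{cr}(\sigma).
\]
At a point of $O\cap Q$, Lemma~\ref{lem:rho} and \eqref{eq:rho} give $\#K_{>c}+\#(K_\sigma)_{>c}\ge\#I_{>c}+\#J_{>c}$ for all $c\ge0$. Summing over $c$ and using \eqref{eq:sum} gives $|K|+|K_\sigma|\ge d$. So equality holds everywhere. First, $\operatorname{cr}(\sigma)=0$. Second, $Q$ and the irreducible variety $\overline O$ have the same dimension, so $Q=\overline O$. Third, the multisets $K\uplus K_\sigma$ and $I\uplus J$ have equally many elements greater than $c$ for every $c$, so they are equal, and $K\cap K_\sigma=S$, $K\triangle K_\sigma=R$. The right ends of $\sigma$ form $K\setminus K_\sigma$ and the left ends form $K_\sigma\setminus K$. Therefore $\sigma$ is a noncrossing matching $D$ of $R$, $K=K_D$, and $Q=Z_D$.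
\end{proof}

In Example~\ref{ex:gr24}, comparing images in $X$ shows that $Z''$ is $Z_D$ for $D=\{(1,4),(2,3)\}$, where $K_D=\{3,4\}$, and that $Z'$ is the part in the chart of $Z_D$ for $D=\{(1,2),(3,4)\}$, where $K_D=\{2,4\}$. The crossing matching $\sigma=\{(1,3),(2,4)\}$ satisfies the rank conditions of Lemma~\ref{lem:rho} with equality, and it is excluded only by the term $\operatorname{cr}(\sigma)$: the point $P_{34,\sigma}$ lies in $Z'\cap Z''=\{A=0,\ \phi_{14}=0\}$, and its orbit, of codimension $5$, is dense in this intersection.

\section{Multiplicities}\label{sec:mult}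

The functions $\rho_c$ do not distinguish pairs of the same type, so they cannot decide which $Z_D$ occur for a given pair. For this we look at the whole family near $P_D$. The fields \eqref{eq:field} make the family a product along $O_D$, which reduces the question to a curve in a transversal slice; a torus that fixes $P_D$ then determines the curve.

\begin{proposition}\label{prop:mult}
The multiplicity of $Z_D$ in $\mathcal X^0_{IJ}$ is $1$ if $D$ is compatible with $(I,J)$, and $Z_D$ is not a component otherwise.
\end{proposition}

\begin{proof}
Write $\mathcal X=\mathcal X_{IJ}$, $\mathcal X^0=\mathcal X^0_{IJ}$, $K=K_D$, $P=P_D=(0,\varphi_D,0)\in\mathcal M_K$, and let $(i_1,j_1),\ldots,(i_m,j_m)$ be the arcs of $D$. Let $n=\dim O_D=2\dim X-d=\dim(X_I\times X_J)$. Define the affine subspace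
\[
\Sigma=\bigl\{(A,\Phi,\varepsilon):A\in\mathfrak n_K,\ \Phi\in\varphi_D+\operatorname{span}\bigl(E_{ij}:(i,j)\in\operatorname{Inv}(K)\setminus\Omega(D)\bigr)\bigr\}
\]
of $\mathcal M_K$. By Lemma~\ref{lem:orbits}(b), $T_P\mathcal M=T_PO_D\oplus T_P\Sigma$. In this proof, balls, neighborhoods and closures refer to the classical topology.

\emph{Step 1: product structure.} Choose $(\xi_a,\eta_a)\in\mathfrak b\oplus\mathfrak b$, $1\le a\le n$, such that the values of the $v_{\xi_a,\eta_a}$ at $P$ form a basis of $T_PO_D$. For $u\in\mathbb C^n$ put $\xi(u)=\sum u_a\xi_a$, $\eta(u)=\sum u_a\eta_a$, and let $\Psi(u,z)$ be the image of $z\in\Sigma$ under the time-one flow of $v_{\xi(u),\eta(u)}$. The map $\Psi$ is defined and holomorphic near $(0,P)$, with $\Psi(0,z)=z$ and $\partial\Psi/\partial u_a(0,P)=v_{\xi_a,\eta_a}(P)$. Its differential at $(0,P)$ is therefore invertible. So there are balls $\mathcal D\subset\mathbb C^n$ around $0$ and $\mathcal B\subset\Sigma$ around $P$, the latter for the Hermitian norm given by the matrix entries and $\varepsilon$, such that $\Psi$ maps $\mathcal D\times\mathcal B$ biholomorphically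 onto a neighborhood $\mathcal W$ of $P$. The flows preserve $\varepsilon$. At $\varepsilon=0$ they are given by elements of $\Gamma$, so $\Psi(u,P)\in O_D$. At $\varepsilon\ne0$ the time-one flow is $(V,V')\mapsto(e^{\xi(u)}V,\ e^{\xi(u)+\varepsilon\eta(u)}V')$, an element of $B\times B$, which maps $X_I\times X_J$ onto itself. Hence, with $Y^\circ=\mathcal X\cap\mathcal B\cap\{\varepsilon\ne0\}$,
\[
\Psi^{-1}(\mathcal X\cap\{\varepsilon\ne0\})=\mathcal D\times Y^\circ .
\]
A nonempty Zariski open subset of an irreducible variety is dense in the classical topology, so taking closures gives $\Psi^{-1}(\mathcal X)=\mathcal D\times Y$, where $Y$ is the closure of $Y^\circ$ in $\mathcal B$.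

\emph{Step 2: the points of $Y^\circ$ are torus-fixed.} Fix $\varepsilon\ne0$ and let $Y_\varepsilon$ be the fiber of $Y^\circ$, an analytic set. The product $\mathcal D\times Y_\varepsilon$ is isomorphic to an open subset of the $n$-dimensional variety $X_I\times X_J$, and $\dim\mathcal D=n$, so $Y_\varepsilon$ is discrete. Let $H\subset T$ be the group of diagonal matrices with $|t_r|=1$ for all $r$ and $t_{i_a}=t_{j_a}$ for all $a$. It is a product of circles, hence connected. It fixes $P$ and $\varepsilon$, preserves $\mathcal X$, and acts on $\Sigma$ by multiplying the entry of $A$ or $\Phi$ in position $(i,j)$ by $t_i/t_j$; so it preserves $\mathcal B$ and $Y_\varepsilon$. A connected group acting continuously on a discrete set fixes every point. The character $t_i/t_j$, $i<j$, is trivial on $H$ only if $(i,j)$ is an arc of $D$, and arcs lie in $\Omega(D)$. So a point of $Y_\varepsilon$ has $\Phi=\varphi_D$ and $A=\sum_a\zeta_aE_{i_aj_a}$ for some $\zeta_a\in\mathbb C$, that is,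
\[
V=V_S\oplus\bigoplus_a\mathbb C(e_{j_a}+\zeta_ae_{i_a}),\qquad V'=V_S\oplus\bigoplus_a\mathbb C\bigl(e_{j_a}+(\zeta_a+\varepsilon)e_{i_a}\bigr),
\]
where $V_S=\operatorname{span}(e_r:r\in S)$. Each arc now contributes a pair of distinct lines in the plane spanned by $e_{i_a},e_{j_a}$.

\emph{Step 3: which of these points lie in $\mathcal X$.} For $\mathcal A\subset[m]$ put $K_{\mathcal A}=S\cup\{i_a:a\in\mathcal A\}\cup\{j_a:a\notin\mathcal A\}$, so $|K_{\mathcal A}|=|K|-\sum_{a\in\mathcal A}(j_a-i_a)$. The spanning vectors of $V$ have disjoint supports, so $V\cap F_{>c}$ is spanned by those that lie in $F_{>c}$; and $e_j+\zeta e_i$ with $i<j$ lies in $F_{>c}$ if and only if $i>c$ when $\zeta\ne0$, and if and only if $j>c$ when $\zeta=0$. Thus $V\in C_{K_{\mathcal A}}$ and $V'\in C_{K_{\mathcal A'}}$ for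
\[
\mathcal A=\{a:\zeta_a\ne0\},\qquad\mathcal A'=\{a:\zeta_a\ne-\varepsilon\},
\]
and $\mathcal A\cup\mathcal A'=[m]$ because $\varepsilon\ne0$. The point lies in $\mathcal X$ if and only if $K_{\mathcal A}\ge I$ and $K_{\mathcal A'}\ge J$. Suppose it does. Then $|K_{\mathcal A}|+|K_{\mathcal A'}|\ge d=|K|+|L_D|$, which says
\[
\sum_{a\in\mathcal A}(j_a-i_a)+\sum_{a\in\mathcal A'}(j_a-i_a)\le\sum_{a=1}^m(j_a-i_a).
\]
Since $\mathcal A\cup\mathcal A'=[m]$, the sets $\mathcal A,\mathcal A'$ are complementary and equality holds. With $|K_{\mathcal A}|\ge|I|$ and $|K_{\mathcal A'}|\ge|J|$ this forces $K_{\mathcal A}=I$ and $K_{\mathcal A'}=J$. So each arc has one end in $I\setminus J$ and the other in $J\setminus I$; $\mathcal A=\{a:i_a\in I\}$; and $\zeta_a=-\varepsilon$ for $a\in\mathcal A$, $\zeta_a=0$ for $a\notin\mathcal A$. Conversely, if $D$ is compatible with $(I,J)$, these values of $\zeta_a$ give $K_{\mathcal A}=I$ and $K_{\mathcal A'}=J$, because each arc contains exactly one element of $I\setminus J$ and one of $J\setminus I$; so the point lies in $\mathcal X$.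

\emph{Step 4: conclusion.} If $D$ is not compatible, $Y^\circ$ and $Y$ are empty, so $P\notin\mathcal X$. Since $P\in Z_D$, the variety $Z_D$ is not contained in $\mathcal X^0$.

If $D$ is compatible, let $\ell\subset\Sigma$ be the line of points $\bigl(-\varepsilon\sum_{i_a\in I}E_{i_aj_a},\ \varphi_D,\ \varepsilon\bigr)$. By Steps 2 and 3, $Y^\circ=(\ell\cap\mathcal B)\setminus\{P\}$, so $Y=\ell\cap\mathcal B$ is a disk with coordinate $\varepsilon$. Then $\mathcal X\cap\mathcal W=\Psi(\mathcal D\times Y)$ is a complex submanifold with coordinates $u_1,\ldots,u_n,\varepsilon$. The analytic space of a variety is reduced, so the analytic local ring of $\mathcal X$ at $P$ is the ring of convergent power series in these coordinates. The algebraic and analytic local rings have the same completion, so $\mathcal O_{\mathcal X^0,P}=\mathcal O_{\mathcal X,P}/(\varepsilon)$ has completion $\mathbb C[[u_1,\ldots,u_n]]$. A Noetherian local ring with regular completion is regular, hence a domain. So exactly one component $Q$ of $\mathcal X^0$ passes through $P$, and its multiplicity, the length of the fraction field of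 this domain, is $1$. Finally $Q\cap\mathcal W\subset\Psi(\mathcal D\times\{P\})\subset O_D$. A nonempty open subset of $Q$ is Zariski dense in $Q$, so $Q\subset Z_D$, and $Q=Z_D$ since both have dimension $n$.
\end{proof}

In Example~\ref{ex:gr24} with $(I,J)=(24,13)$ and $D=\{(1,4),(2,3)\}$ we have $\Omega(D)=\operatorname{Inv}(34)$, so $\Sigma=\{\Phi=E_{14}+E_{23}\}$. There $\det\Phi=-1$ and $\phi_{14}=1$, and the equation of the family becomes $a=-\varepsilon$, the line $\ell$.

Lemmas~\ref{lem:special} and~\ref{lem:components} and Proposition~\ref{prop:mult} give, for every pair $(I,J)$ of type $(R,S)$,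
\begin{equation}\label{eq:main}
[X_I][X_J]=\sum_{D\text{ compatible with }(I,J)}[Z_D]\qquad\text{in }A_T^*(X).
\end{equation}

\section{Positivity of the components}\label{sec:pos}

It remains to expand $[Z_D]$ in Schubert classes. Stability under $B$ alone does not give positivity. For $k=1$, $N=2$, the zero section of the tangent bundle of $\mathbb P^1$ is $B$-stable, and by (E5) its class is $c_1^T(\mathcal T)$, with restrictions $y_1-y_2$ at $V_1$ and $y_2-y_1$ at $V_2$; this is $2[X_2]-\alpha_1[X_1]$. The negative weight comes from the direction $E_{21}\in\mathfrak b$. Invariance under translations removes exactly these directions: it lets us replace $\mathcal T$ by the trivial bundle with fiber $\mathfrak g/\mathfrak b$, all of whose weights are positive roots, and then cut down to the zero section one weight at a time.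

\begin{proposition}\label{prop:pos}
Let $Z\subset\mathcal T$ be a nonempty closed irreducible $\Gamma$-stable subset. Then $[Z]=\sum_Kc_K[X_K]$, where each $c_K$ is a nonnegative integer combination of squarefree monomials in the roots $y_j-y_i$ $(1\le i<j\le N)$, homogeneous of degree $\operatorname{codim}Z-|K|$, and some $c_K$ is nonzero.
\end{proposition}

\begin{proof}
\emph{Passage to $\mathfrak g/\mathfrak b$.} Let $B$ act on $\mathfrak g$ by conjugation, and consider the $B$-equivariant surjections of vector bundles over $X$
\[
\beta_1\colon X\times\mathfrak g\to\mathcal T,\quad(V,\xi)\mapsto(V,\xi_V),\qquad\qquad\beta_2\colon X\times\mathfrak g\to X\times\mathfrak g/\mathfrak b .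
\]
A surjection of vector bundles is, locally over $X$, a projection with vector space fibers; so it is smooth, and preimages of irreducible sets are irreducible. Thus $\beta_1^{-1}(Z)$ is closed, irreducible and $B$-stable. For $\eta\in\mathfrak b$, the point $\beta_1(V,\xi+\eta)$ is the translate of $\beta_1(V,\xi)$ by $\eta$, so $\beta_1^{-1}(Z)$ is invariant under adding elements of $\mathfrak b$. Hence $\beta_1^{-1}(Z)=\beta_2^{-1}(\hat Z)$ for the nonempty closed irreducible $B$-stable set $\hat Z=\beta_2(\beta_1^{-1}(Z))$. By (E2) and (E3), $[Z]=[\hat Z]$ in $A_T^*(X)$.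

\emph{A flag of submodules.} The $B$-module $W_0=\mathfrak g/\mathfrak b$ has as a basis the images of the $E_{ij}$, $i<j$; call $j-i$ the height of $E_{ij}$. For $p>q$,
\[
[E_{pq},E_{ij}]=\delta_{qi}E_{pj}-\delta_{jp}E_{iq},
\]
and in the first term $p>i$, in the second $q<j$; so each term has smaller height or lies in $\mathfrak b$. Order the basis by weakly decreasing height and let $W_l$ be spanned by all but the first $l$ basis vectors. If $W_l$ contains a basis vector, it contains all those of smaller height, so it is stable under $\mathfrak b$, and under $B$ since $B$ is connected. We obtain $B$-submodules $W_0\supset W_1\supset\cdots\supset W_M=0$, $M=\binom N2$, with one-dimensional quotients $W_{l-1}/W_l$ whose weights $\chi_1,\ldots,\chi_M$ are the roots $y_j-y_i$, $i<j$, each occurring once.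

\emph{One step.} Let $Q\subset X\times W_{l-1}$ be nonempty, closed, irreducible and $B$-stable, and let $\iota\colon X\times W_l\to X\times W_{l-1}$ be the inclusion, a smooth $B$-stable divisor whose normal bundle is trivial with fiber $W_{l-1}/W_l$. By (E3), $\iota^*$ is the identity of $A^*_T(X)$. If $Q\subset X\times W_l$, then (E5) gives $[Q]_{X\times W_{l-1}}=\chi_l\,[Q]_{X\times W_l}$. Otherwise (E4) gives $[Q]_{X\times W_{l-1}}=\sum m_{Q'}[Q']_{X\times W_l}$, where the $Q'$ are the components of $Q\cap(X\times W_l)$ and the $m_{Q'}$ are positive integers; the $Q'$ are $B$-stable because $B$ is connected. This sum is not empty. Indeed, the element $t(\tau)=\operatorname{diag}(\tau^{-1},\tau^{-2},\ldots,\tau^{-N})$ of $T$ multiplies $E_{ij}$ by $\tau^{j-i}$, so for $(V,\omega)\in Q$ we have $t(\tau)\omega\to0$ as $\tau\to0$; since $X$ is compact and $Q$ is closed and $T$-stable, the points $t(\tau)(V,\omega)$ accumulate at a point of $Q\cap(X\times\{0\})$.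

\emph{Iteration.} Starting from $\hat Z\subset X\times W_0$ and applying the step for $l=1,\ldots,M$, we write $[\hat Z]$ as a nonempty sum of terms $m\,\chi\,[Q']$. Here $m$ is a positive integer, $\chi$ is a product of distinct $\chi_l$, since step $l$ contributes $\chi_l$ at most once, and $Q'\subset X$ is nonempty, closed, irreducible and $B$-stable, that is, a Schubert variety. Every step preserves the degree, so each term has degree $\operatorname{codim}Z$. Collecting terms gives the $c_K$. A nonempty sum of terms $m\chi$ is positive when $y_1<y_2<\cdots<y_N$, so some $c_K$ is nonzero.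
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:decomp}]
Take $N\ge k+d$. A set $I$ in a pair of type $(R,S)$ has $|I|\le d$, so $I\subset[N]$ by Lemma~\ref{lem:basis}, and $R\cup S\subset[N]$. For each noncrossing matching $D$ of $R$ write $[Z_D]=\sum_Kc^D_K[X_K]$ as in Proposition~\ref{prop:pos}, and define $z_D=\sum_Kc^D_Ks_K$. This polynomial is homogeneous of degree $d$, satisfies (i), and is nonzero because some $c^D_K\ne0$ and the $s_K$ are linearly independent. It does not depend on a choice of pair, and $\pi(z_D)=[Z_D]$ by Lemma~\ref{lem:classes}.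

Let $(I,J)$ have type $(R,S)$ and let $f$ be the difference of the two sides of (ii), a homogeneous element of degree $d$ of $\Lambda_N[\mathbf x]^{S_k}$. By Lemma~\ref{lem:classes} and \eqref{eq:main}, $\pi(f)=0$. By Lemma~\ref{lem:basis}, $f=\sum c_Ks_K$ over subsets $K\subset[N]$, so $0=\pi(f)=\sum c_K[X_K]$, and all $c_K$ vanish by (E6). Hence $f=0$.
\end{proof}

The condition $N\ge k+d$ enters only in the last paragraph, where it makes $\pi$ injective in degree $d$. In higher degrees $\pi$ has a kernel: for $k=1$ the polynomial $(x|\mathbf y)^N$ vanishes at every fixed point $x=y_j$, so its image is $0$ by (E6).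

\begin{remark}\label{rem:unique}
Property (ii) determines the $z_D$; in particular they do not depend on $N$. The matching $D$ is compatible with $(K_D,L_D)$. If $D'\ne D$ is also compatible with it, then $K_D$ contains one end of each arc of $D'$ while $K_{D'}$ contains the right end, and $K_{D'}\ne K_D$ by Lemma~\ref{lem:match}(b); so $|K_{D'}|>|K_D|$. Thus $z_D=s_{K_D}s_{L_D}-\sum z_{D'}$ with the sum over certain $D'$ with $|K_{D'}|>|K_D|$, and descending induction on $|K_D|$ expresses each $z_D$ as an integer combination of products $s_Is_J$ of type $(R,S)$.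
\end{remark}

\begin{thebibliography}{9}

\bibitem{EG}
Edidin and Graham, \emph{Equivariant intersection theory}, Invent. Math. (1998).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{GKL}
Peter L. Guo, Mingyang Kang, Jiaji Liu, \emph{A Lam--Postnikov--Pylyavskyy inequality for hybrid Grothendieck polynomials}, arXiv:2607.03116 (2026).

\end{thebibliography}
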